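# Folding an expanding surface: $(1,2)$-systolic freedom of $\mathbb{R}P^3$ modulo 2

## 1. A hyperbolic surface times a line, folded by a dihedral group

Let $D_N=\langle\rho,s\mid\rho^N=s^2=(s\rho)^2=1\rangle$ be the dihedral group of order $2N$. Its elements in $\langle\rho\rangle$ are the rotations, the others the reflections; $\mathrm{sgn}:D_N\to\{\pm1\}$ is $+1$ on rotations and $-1$ on reflections. On a surface, $|\cdot|$ denotes area; for a finite set it denotes cardinality. The raw material is a surface with four properties.

**Proposition 1.** Let $N\ge5$ be prime. There is $h=h_N>0$ such that for every $L$ there is a closed connected oriented hyperbolic surface $\Sigma$ with a free isometric action of $D_N$ such that: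

- (P1) reflections of $D_N$ reverse the orientation of $\Sigma$, rotations preserve it;
- (P2) $\chi(\Sigma)\equiv2\pmod 4$;
- (P3) $d(x,\delta x)\ge L$ for all $x\in\Sigma$ and $1\ne\delta\in D_N$;
- (P4) $h\,\min_{a\in\mathbb{R}}\int_\Sigma|u-a|\le\int_\Sigma|\nabla u|$ for all Lipschitz $u:\Sigma\to\mathbb{R}$.

The order of the quantifiers matters: $h$ depends on $N$ only, and $L$ may be chosen after $h$. Accordingly, fix a prime $N\ge5$, then $h=h_N$, then
$$T=\frac1h,\qquad L=\frac{2N}{h},$$
and finally $\Sigma$ from Proposition 1 with this $L$. Put $A=|\Sigma|$. We have no control of $A$ and shall need none.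

**Construction of $M$.** Let $\tau_0=s$ and $\tau_1=s\rho$. These are reflections, and $\tau_0\tau_1=\rho$ has order $N$. On $\Sigma\times\mathbb{R}$ let
$$a_0(x,t)=(\tau_0x,-t),\qquad a_1(x,t)=(\tau_1x,2T-t).$$
Both are isometric involutions, and both preserve orientation, since each reverses the orientation of $\Sigma$ and that of $\mathbb{R}$. On the $t$-line they act as the reflections in $0$ and $T$, so they generate an infinite dihedral group $D_\infty=\mathbb{Z}_2*\mathbb{Z}_2$, acting properly discontinuously. The action is free: $a_0a_1(x,t)=(\rho x,t-2T)$, so $(a_0a_1)^n$ translates $t$ by $-2Tn$ and has no fixed point for $n\neq0$. Every other nontrivial element is conjugate to $a_0$ or $a_1$, hence acts on $\Sigma$ by a reflection of $D_N$, and this has no fixed point. So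
$$M=(\Sigma\times\mathbb{R})/D_\infty$$
is a closed connected oriented Riemannian 3-manifold. It is $\Sigma\times[0,T]$ with the end $t=0$ folded by $x\sim\tau_0x$ and the end $t=T$ folded by $x\sim\tau_1x$. In particular
$$vol(M)=AT=A/h.$$
Let $\alpha\in H^1(M;\mathbb{Z}_2)$ be the composite $\pi_1(M)\to D_\infty\to\mathbb{Z}_2$ with $a_0\mapsto1$, $a_1\mapsto0$. Throughout, a class in $H^1(X;V)$, with $V$ a finite elementary abelian 2-group, is viewed as a homomorphism on loops. We say that $\omega$ **is trivial on loops of $X\setminus K$** if $\omega(c)=0$ for every loop $c\subset X\setminus K$. For example, the generator $\beta$ of $H^1(\mathbb{R}P^3;\mathbb{Z}_2)$ is trivial on loops of $\mathbb{R}P^3\setminus\mathbb{R}P^2$, which is a ball. Loops whose length is considered are rectifiable, and $H^k$ on a metric space is $k$-dimensional Hausdorff measure, normalized to agree with Riemannian measure.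

**Proposition 2.** (i) $\alpha^3\ne0$. (ii) Every loop $c$ in $M$ with $\alpha(c)\ne0$ has length $\ge2N/h$. (iii) If $K\subset M$ is compact and $\alpha$ is trivial on loops of $M\setminus K$, then $H^2(K)\ge A/20$.

What this is for: multiplying (ii) by (iii) gives
$$\frac{2N}{h}\cdot\frac{A}{20}=\frac{N}{10}\,vol(M),$$
and $N$ is at our disposal. So curves seen by $\alpha$ are long and surfaces dual to $\alpha$ are large, while the volume is small in comparison. Property (i) is the property that the generator of $H^1(\mathbb{R}P^3;\mathbb{Z}_2)$ has, and it will let us transport these estimates from $M$ to $\mathbb{R}P^3$.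

## 2. Length times area on $\mathbb{R}P^3$

Let $g$ be a Riemannian metric on $\mathbb{R}P^3$. For a piecewise smooth $1$-cycle $\gamma$ with $\mathbb{Z}_2$-coefficients, $g\text{-length}(\gamma)$ is the sum of the lengths of the singular simplices with nonzero coefficient. For a piecewise smooth $2$-cycle $\sigma$ with $\mathbb{Z}_2$-coefficients, such as a possibly nonorientable surface, $g\text{-area}(\sigma)$ is the sum of the areas of the simplices with nonzero coefficient, where the area of a simplex is the integral over the standard simplex of the area form of the pullback of $g$. Write $\gamma\sim\mathbb{R}P^1$ if $\gamma$ represents the nonzero class of $H_1(\mathbb{R}P^3;\mathbb{Z}_2)=\mathbb{Z}_2$, and $\sigma\sim\mathbb{R}P^2$ if $\sigma$ represents the nonzero class of $H_2(\mathbb{R}P^3;\mathbb{Z}_2)=\mathbb{Z}_2$.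

**Definition.** $\mathbb{R}P^3$ is *$(1,2)$-systolically free modulo 2* if there is no constant $\text{Const}$ such that, for all metrics $g$,
$$\inf_{\gamma\sim\mathbb{R}P^1,\ \sigma\sim\mathbb{R}P^2}g\text{-length}(\gamma)\;g\text{-area}(\sigma)\le\text{Const}\;vol(g).\tag{1}$$

Both sides of (1) scale by $\lambda^3$ when lengths are multiplied by $\lambda$. The question, posed in Katz and Suciu, *Systolic freedom of loop space* (arXiv:math/0106153, 2001), is whether $\mathbb{R}P^3$ is free in this sense. It is.

**Theorem A.** For every $C$ there is a smooth metric $g$ on $\mathbb{R}P^3$ such that $g\text{-length}(\gamma)\cdot g\text{-area}(\sigma)\ge C\,vol(g)$ for all $\gamma\sim\mathbb{R}P^1$, $\sigma\sim\mathbb{R}P^2$. Hence $\mathbb{R}P^3$ is $(1,2)$-systolically free modulo 2, and no constant in (1) exists.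

**Theorem B.** Let $Y$ be a closed connected orientable 3-manifold with $H_1(Y;\mathbb{Z}_2)\neq0$. For every $C$ there is a metric $g$ on $Y$ such that $g\text{-length}(\gamma)\cdot g\text{-area}(\sigma)\ge C\,vol(g)$ for all piecewise smooth cycles $\gamma,\sigma$ representing arbitrary nonzero classes of $H_1(Y;\mathbb{Z}_2)$ and $H_2(Y;\mathbb{Z}_2)$.

Theorem B is stronger and is not needed for Theorem A. We prove Theorem A first.

**The round metric.** Take $\mathbb{R}P^3=S^3/\pm1$ with curvature 1, of volume $\pi^2$. A loop that is not null-homologous lifts to a path joining antipodal points, so it has length at least $\pi$; a projective line has length $\pi$. For areas use Crofton's formula: for a constant $c$, the area of $\sigma$ is $c$ times the integral, over all projective lines with the invariant measure, of the number of intersection points with $\sigma$. For almost every line this number is finite and congruent to the intersection number mod 2. If $\sigma\sim\mathbb{R}P^2$ it is therefore odd, hence at least 1, while for a projective plane it equals 1 for almost every line. So the area is at least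 that of a projective plane, namely $2\pi$. The left side of (1) is $2\pi^2$, and its ratio to the volume is $2$.

**Stretching the Hopf fibres.** Let $g_\varepsilon$ be obtained from the round metric by multiplying lengths along Hopf fibres by $\varepsilon>0$ and keeping the orthogonal planes. Then $vol(g_\varepsilon)=\varepsilon\pi^2$. If $\varepsilon\le1$, a Hopf fibre projects to a projective line of length $\varepsilon\pi$, and a projective plane has area at most $2\pi$, so the ratio is at most $2$. If $\varepsilon\ge1$, the great circle $(\cos t,\sin t)\subset S^3\subset\mathbb{C}^2$ is orthogonal to the fibre direction $ip$ at each of its points $p$, so its image is a projective line of $g_\varepsilon$-length $\pi$. Areas grow at most by the factor $\varepsilon$, since only one direction is stretched. The ratio is again at most $\pi\cdot2\pi\varepsilon/(\varepsilon\pi^2)=2$. So none of these metrics helps.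

## 3. Mapping tori: a tilted plane, and a vanishing cube

Here is a natural way to make curves long at little cost in volume. Let $F$ be a closed oriented surface with an orientation-preserving isometry $\rho$ of odd prime order $N$, let $b(x,t)=(\rho x,t+T)$, and let $M'=(F\times\mathbb{R})/\langle b\rangle$ with $\alpha'(b)=1\in\mathbb{Z}_2$. The volume is $|F|T$, and the fibre $F\times\{0\}$ is dual to $\alpha'$. A loop with $\alpha'=1$ lifts to a path from $(x,t)$ to $b^n(x,t)$ with $n$ odd. If $N\mid n$, then $|n|\ge N$ and the length is at least $NT$. If $N\nmid n$, the path moves $x$ to $\rho^nx\ne x$, which is costly if $\rho$ moves points far. So the curves have length about $NT$ although $M'$ has height only $T$. If the fibre had least area in its class, the ratio would be $N$. There are two difficulties.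

**A flat fibre fails.** Let $F=\mathbb{R}^2/(R\mathbb{Z})^2$, $\rho(x_1,x_2)=(x_1+R/N,x_2)$, $R=N^2T$. Nontrivial powers of $\rho$ move points by at least $R/N=NT$, so all loops with $\alpha'=1$ have length at least $NT$. Here $M'=\mathbb{R}^3/\Lambda$ with $\Lambda$ spanned by $(R,0,0)$, $(0,R,0)$, $(R/N,0,T)$, on which $\alpha'$ takes the values $0,0,1$. The vector $N(R/N,0,T)-(R,0,0)=(0,0,NT)$ gives a loop with $\alpha'=N=1$ of length exactly $NT$. Now consider
$$\psi(x_1,x_2,t)=\frac{(N-1)x_1}{R}+\frac{t}{NT}.$$
On the three basis vectors it takes the values $N-1$, $0$ and $\frac{N-1}N+\frac1N=1$. So $\psi$ is integral on $\Lambda$ and reduces to $\alpha'$ mod 2, because $N-1$ is even. The level surfaces of $\psi:M'\to\mathbb{R}/\mathbb{Z}$ are therefore dual to $\alpha'$. They are translates of each other, and by the coarea formula their common area is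
$$|\psi|\,vol(M')=\frac{1}{NT}\sqrt{\Big(\frac{N-1}{N}\Big)^2+1}\cdot R^2T<\frac{\sqrt2R^2}{N}.$$
So length times area is below $NT\cdot\sqrt2R^2/N=\sqrt2\,vol(M')$: the tilted plane loses exactly the factor $N$ that we had gained. A dual surface need not resemble the fibre. It can sweep sideways across $F$, and this is cheap because $F$ is cut in half by short curves. In terms of (P4), letting $u$ approximate the indicator function of half of $F$ gives $h\cdot R^2/2\le2R$, so $h\le4/R$ and $hT\le4/N^2$. The cure is a fibre with $hT=1$: then a surface that crosses the fibre sideways has slices with long boundary at every height $t$, and these add up to an area comparable to $A$. This is the role of (P4) and of the choice $T=1/h$.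

**The cube vanishes.** Suppose the fibre has been chosen well. The class $\alpha'$ is the reduction of an integral class, as $\pi_1(M')\to\langle b\rangle\cong\mathbb{Z}$. Hence $\alpha'^2=Sq^1\alpha'=0$, because $Sq^1$ is the reduction of the integral Bockstein, which vanishes on classes that lift to $\mathbb{Z}$. So $\alpha'^3=0$. The generator $\beta\in H^1(\mathbb{R}P^3;\mathbb{Z}_2)$, on the contrary, has $\beta^3\ne0$. The natural way to pass from one 3-manifold to another with control of a class is surgery along curves on which the class vanishes, the two classes agreeing on the complement of the curves. The trace of such surgeries is a compact 4-manifold $W$ with a class $\omega$ restricting to the given classes at both ends (we check this after Lemma 5). Since the two ends are homologous in $W$, evaluating $\omega^3$ gives the same value at both. So no such surgery leads from $(M',\alpha')$ to $(\mathbb{R}P^3,\beta)$.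

The manifold $M$ of Section 1 repairs this. Its class $\alpha$ will turn out to be dual to the one-sided surface $\Sigma/\tau_0$, and $\alpha^3[M]=\chi(\Sigma/\tau_0)\bmod 2$. This is why we fold by reflections, and why (P1) and (P2) are in the list.

## 4. From cycles to loops and compact sets

The purpose of this section is to replace cycles by objects that survive slicing and cutting.

**Lemma 3.** Let $Y$ be a closed connected Riemannian 3-manifold. Suppose that every loop of finite length with nonzero class in $H_1(Y;\mathbb{Z}_2)$ has length $\ge\lambda$, and that every compact $K\subset Y$ such that some $0\ne\beta\in H^1(Y;\mathbb{Z}_2)$ is trivial on loops of $Y\setminus K$ has $H^2(K)\ge\mu$. Then $\text{length}(\gamma)\ge\lambda$ and $\text{area}(\sigma)\ge\mu$ for all piecewise smooth $\mathbb{Z}_2$-cycles $\gamma,\sigma$ of dimension 1, 2 with nonzero class.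

*Proof.* In a $\mathbb{Z}_2$ 1-cycle every point occurs an even number of times as an endpoint of its simplices. Pair the occurrences at each point. Following the pairing decomposes the cycle, up to homology and without changing length, into closed loops. If the cycle is not null-homologous, neither is one of the loops, and it has length $\ge\lambda$.

Let $\beta\ne0$ be Poincaré dual to $\sigma$, so that $\beta(c)$ is the intersection number of $c$ with $\sigma$. Let $K$ be the union of the images of the simplices of $\sigma$. It is compact, and $H^2(K)\le\text{area}(\sigma)$ by the area formula. If a loop $c$ is disjoint from $K$, it has positive distance from $K$. Small perturbations of $\sigma$ and $c$ into general position keep them disjoint, so $\beta(c)=0$. Hence $\beta$ is trivial on loops of $Y\setminus K$ and $\text{area}(\sigma)\ge H^2(K)\ge\mu$. $\square$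

For $\mathbb{R}P^3$ the only nonzero class is the generator $\beta$.

## 5. Congruence covers of a hexagon group: proof of Proposition 1

**Step 1: a base surface whose group lies in a reflection group.** Glue the sides of the regular hyperbolic hexagon with angles $\pi/3$ by the word $aabbcc$. The pair $aa$ identifies the three vertices on its two sides, likewise $bb$ and $cc$, and consecutive pairs share a vertex. So all six vertices are identified, and the angle sum is $6\cdot\pi/3=2\pi$. We get a closed hyperbolic surface $F_0=\mathbb{H}^2/\Gamma$ with $\chi(F_0)=1-3+1=-1$ and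
$$\Gamma=\langle a,b,c\mid a^2b^2c^2\rangle.$$
It is torsion-free, and $a,b,c$ reverse orientation, because in each pair the side occurs twice with the same direction.

The hexagon lifts to the tessellation $\{6,6\}$ of $\mathbb{H}^2$: adjacent hexagons are mirror images in their common side. Subdivide each hexagon into 12 triangles with angles $\frac\pi2,\frac\pi6,\frac\pi6$ at an edge midpoint, the center, and a vertex. The reflection group $W$ of one triangle acts simply transitively on these triangles and preserves the three types of vertices. The group $\Gamma$ permutes the hexagons, hence the triangles, and preserves the types. If $\gamma\in\Gamma$ maps a triangle $t$ to $wt$ with $w\in W$, then $w^{-1}\gamma$ fixes the three vertices of $t$, so $\gamma=w$. Hence $\Gamma\subset W$.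

**Step 2: integer matrices.** We want to reduce $\Gamma$ modulo primes. In $\mathbb{R}^{2,1}$ the unit normals of the sides of the triangle satisfy $(e_i,e_i)=1$, $(e_1,e_2)=(e_2,e_3)=-\cos\frac\pi6=-\frac{\sqrt3}2$, $(e_1,e_3)=0$. The Gram determinant is $\frac14-\frac34=-\frac12$, so they form a basis. The reflections are $s_i(x)=x-2(x,e_i)e_i$. Put $f_1=e_1$, $f_2=\sqrt3e_2$, $f_3=e_3$. Then $s_if_i=-f_i$ and
$$s_1f_2=f_2+3f_1,\quad s_1f_3=f_3,\quad s_2f_1=f_1+f_2,\quad s_2f_3=f_3+f_2,\quad s_3f_2=f_2+3f_3,\quad s_3f_1=f_1.$$
For instance $s_1f_2=\sqrt3\big(e_2+\sqrt3e_1\big)=f_2+3f_1$. So in the basis $f_i$ we have $\Gamma\subset W\subset GL_3(\mathbb{Z})$, preserving the form $2(\cdot,\cdot)$ with Gram matrix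
$$\begin{pmatrix}2&-3&0\\-3&6&-3\\0&-3&2\end{pmatrix},\qquad\det=2\cdot3-3\cdot6=-12.$$
Each $s_i$ has determinant $-1$ and reverses the orientation of $\mathbb{H}^2$, so $\gamma\in\Gamma$ reverses orientation iff $\det\gamma=-1$. For a prime $\ell\ge5$ the form is nondegenerate mod $\ell$, and reduction $\pi_\ell$ maps $\Gamma$ into an orthogonal group $O_3(\mathbb{F}_\ell)$, which has order $2\ell(\ell^2-1)$. Put $U_\ell=\ker\pi_\ell|_\Gamma$.

**Step 3: the dihedral homomorphism.** To have $D_N$ act, put $\varphi(a)=s$, $\varphi(b)=s\rho$, $\varphi(c)=s$. All three images have square 1, so $\varphi:\Gamma\to D_N$ is well defined. It is surjective, and $\mathrm{sgn}\circ\varphi=\det$, both being $-1$ on $a,b,c$. Let $\Delta=\ker\varphi$. It has index $2N$ and lies in $\{\det=1\}$, so it is the group of a closed orientable surface of Euler characteristic $-2N$.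

The Zariski closure of $\Delta$ is the full group $SO_3$ of the form. Indeed $SO_3(\mathbb{C})$ is connected of dimension 3, so a proper algebraic subgroup has dimension $\le2$. Lie algebras of dimension $\le2$ are solvable, so such a subgroup is virtually solvable. But $\Delta$ is not, as it contains a nonabelian free group. The group $SO_3$ is connected and simple, hence perfect.

**Step 4: the cover.** The first choice would be the principal congruence cover $\mathbb{H}^2/U_\ell$. It fails: for $\gamma\in U_\ell$ we have $\det\gamma\equiv1$ mod $\ell$, so $\det\gamma=1$, and $\varphi(U_\ell)$ contains no reflection. We enlarge $U_\ell$ just enough.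

By Dirichlet there are infinitely many primes $\ell$ with
$$\ell\equiv3\pmod 8,\qquad\ell\equiv2\pmod N.$$
For these, $2\ell(\ell^2-1)\equiv2\cdot2\cdot3=12\not\equiv0\pmod N$, because $N\ge5$ is prime. The largest power of 2 dividing $2\ell(\ell-1)(\ell+1)$ is $2\cdot2\cdot4=16$, because $\ell-1\equiv2$ and $\ell+1\equiv4$ mod $8$. Let $Q=\pi_\ell(\Gamma)$, let $P\subset Q$ be a Sylow 2-subgroup, so $|P|$ divides $16$, and put
$$\Gamma_\ell=\Gamma\cap\pi_\ell^{-1}(P),\qquad F_\ell=\mathbb{H}^2/\Gamma_\ell,\qquad\Sigma_\ell=\mathbb{H}^2/(\Gamma_\ell\cap\Delta).$$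
The index $[\Gamma:\Gamma_\ell]=[Q:P]$ is odd, so $\chi(F_\ell)=-[\Gamma:\Gamma_\ell]$ is odd.

*Claim: $\varphi(\Gamma_\ell)=D_N$.* The group $\varphi(U_\ell)$ is normal in $D_N$, and $D_N/\varphi(U_\ell)$ is a quotient of $\Gamma/U_\ell\cong Q$. So its order divides $2\ell(\ell^2-1)$ and is prime to $N$. Hence $N$ divides $|\varphi(U_\ell)|$; so $\varphi(U_\ell)$ contains an element of the odd prime order $N$, and all of these lie in $\langle\rho\rangle$. Thus $\varphi(\Gamma_\ell)\supset\varphi(U_\ell)\supset\langle\rho\rangle$, and $[D_N:\varphi(\Gamma_\ell)]\in\{1,2\}$. This index equals $[\Gamma:\Gamma_\ell\Delta]$, which divides the odd number $[\Gamma:\Gamma_\ell]$. So it is 1.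

**Step 5: properties (P1) and (P2).** By the claim $\Sigma_\ell\to F_\ell$ is a normal covering with deck group $\Gamma_\ell/(\Gamma_\ell\cap\Delta)\cong D_N$, so $D_N$ acts freely and isometrically on the connected surface $\Sigma_\ell$, which is orientable since $\Delta$ preserves orientation. The element $\varphi(\gamma)$ acts through $\gamma$, which reverses orientation iff $\det\gamma=\mathrm{sgn}\,\varphi(\gamma)=-1$. This is (P1). Since $\chi(\Sigma_\ell)=2N\chi(F_\ell)$ with $N\chi(F_\ell)$ odd, (P2) holds.

**Step 6: property (P3) for large $\ell$.** Suppose $d(x,\delta x)\le L$ with $\delta\ne1$. Lifting to $\mathbb{H}^2$ we get $1\ne\gamma\in\Gamma_\ell$ and $y\in\mathbb{H}^2$ with $d(y,\gamma y)\le L$. Conjugating by an element of $\Gamma$ that moves $y$ into a fixed compact fundamental domain of $\Gamma$, we get a conjugate $\gamma'$ of $\gamma$ in a set $\mathcal{B}_L\subset\Gamma\setminus1$ depending only on $L$; it is finite by proper discontinuity. Since $|P|$ divides 16, $\gamma^{16}\in U_\ell$, and $\gamma'^{16}\in U_\ell$ by normality of $U_\ell$ in $\Gamma$. But $\gamma'^{16}\ne1$, because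 $\Gamma$ is torsion-free. So $\ell$ divides a nonzero entry of $\gamma'^{16}-I$, with $\gamma'$ in a finite set depending only on $L$. This is impossible for $\ell$ larger than a constant depending on $L$.

**Step 7: a discrete Poincaré inequality.** We recall the notion. Finite graphs of bounded degree are expanders if, for some $\kappa>0$ and all of them, every set $A$ of at most half the vertices has at least $\kappa|A|$ edges leaving it. The cycles $\mathbb{Z}/n$ are not expanders: an arc of $n/2$ vertices has 2 edges leaving it. We use Theorem 1 of Salehi Golsefidi–Varjú (*Expansion in perfect groups*, GAFA 22 (2012)): if $\Gamma'\subset GL_d(\mathbb{Z}[1/q_0])$ is generated by a finite symmetric set $S$, then the Cayley graphs of $\pi_q(\Gamma')$ with respect to $\pi_q(S)$, for $q$ square-free with large prime divisors, form a family of expanders iff the identity component of the Zariski closure of $\Gamma'$ is perfect.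

Fix a finite symmetric generating set $S$ of $\Delta$. By Step 3 the theorem applies to $\Delta$ and prime $q=\ell$. There are $\kappa>0$ and $\ell_0$ depending only on $N$ (after fixing $S$) such that for primes $\ell\ge\ell_0$, with $R=\pi_\ell(\Delta)$,
$$\#\{(q,\varsigma)\in A\times S:\ q\pi_\ell(\varsigma)\notin A\}\ge\kappa|A|\quad\text{whenever }A\subset R,\ |A|\le|R|/2.\tag{2}$$
Let $f:R\to\mathbb{R}$ have median $a_0$, so that $\{f>a_0\}$ and $\{f<a_0\}$ have at most $|R|/2$ elements. Write $q\varsigma$ for $q\pi_\ell(\varsigma)$. For $t\ge a_0$ the set $A_t=\{f>t\}$ has at most $|R|/2$ elements, and (2) gives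
$$\sum_q(f(q)-a_0)^+=\int_{a_0}^\infty|A_t|\,dt\le\kappa^{-1}\int_{a_0}^\infty\#\{(q,\varsigma):f(q)>t\ge f(q\varsigma)\}\,dt.$$
Similarly, with the sets $\{f<t\}$, $t\le a_0$, for $\sum_q(a_0-f(q))^+$. A pair $(q,\varsigma)$ contributes to the first integral only if $f(q)>f(q\varsigma)$, to the second only if $f(q)<f(q\varsigma)$, and in each case at most $|f(q)-f(q\varsigma)|$. Adding,
$$\sum_q|f(q)-a_0|\le\kappa^{-1}\sum_{q,\varsigma}|f(q)-f(q\varsigma)|.\tag{3}$$

**Step 8: property (P4), from the Cayley graph to the surface.** Let $\Delta(\ell)=\Delta\cap U_\ell$, which is normal in $\Delta$ with $\Delta/\Delta(\ell)=R$, and let $\Sigma'=\mathbb{H}^2/\Delta(\ell)$. Since $\Delta(\ell)\subset\Gamma_\ell\cap\Delta$, this is a finite cover of $\Sigma_\ell$. It suffices to prove (P4) on $\Sigma'$, because lifting a function from $\Sigma_\ell$ multiplies $\int|u-a|$ (for each $a$) and $\int|\nabla u|$ by the degree.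

Let $\mathfrak{F}$ be a compact Dirichlet domain of $\Delta$, $m=|\mathfrak{F}|$, and let $B$ be a hyperbolic ball containing $\mathfrak{F}\cup\bigcup_{\varsigma\in S}\varsigma\mathfrak{F}$. Let $C_1$ be its $L^1$-Poincaré constant, $\int_B|u-u_B|\le C_1\int_B|\nabla u|$ with $u_B$ the mean of $u$, and let $m_B=\sup_x\#\{\delta\in\Delta:\delta x\in B\}$, finite by proper discontinuity. None of these depends on $\ell$.

Let $u$ be Lipschitz on $\Sigma'$ with lift $\tilde u$ to $\mathbb{H}^2$. For $q\in R$ let $f(q)$ be the average of $\tilde u$ over $\delta\mathfrak{F}$, where $\pi_\ell(\delta)=q$. Another $\delta'$ with $\pi_\ell(\delta')=q$ lies in $\delta\Delta(\ell)=\Delta(\ell)\delta$, and $\tilde u$ is $\Delta(\ell)$-invariant; so $f(q)$ and $\int_{\delta B}|\nabla\tilde u|$ depend only on $q$. Also $f(q\varsigma)$ is the average over $\delta\varsigma\mathfrak{F}\subset\delta B$. Let $\bar u$ be the mean of $\tilde u$ over $\delta B$. Then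
$$|f(q)-\bar u|\le\frac1m\int_{\delta\mathfrak{F}}|\tilde u-\bar u|\le\frac{C_1}m\int_{\delta B}|\nabla\tilde u|,$$
and the same bound holds for $|f(q\varsigma)-\bar u|$. Hence
$$|f(q)-f(q\varsigma)|\le\frac{2C_1}m\int_{\delta B}|\nabla\tilde u|,\qquad\int_{\delta\mathfrak{F}}|\tilde u-f(q)|\le\int_{\delta\mathfrak{F}}|\tilde u-\bar u|+m|\bar u-f(q)|\le2C_1\int_{\delta B}|\nabla\tilde u|.$$

Choose representatives $\delta_q$ of $q\in R$. Since $\Delta=\bigsqcup_q\Delta(\ell)\delta_q$, the union of the $\delta_q\mathfrak{F}$ is a fundamental domain of $\Delta(\ell)$ up to null sets. A point of $\Sigma'$ with lift $x$ is counted in $\sum_q\int_{\delta_qB}|\nabla\tilde u|$ once for each pair $(q,\kappa')\in R\times\Delta(\ell)$ with $\kappa'x\in\delta_qB$, that is, $\delta_q^{-1}\kappa'x\in B$. Since $\Delta=\bigsqcup_q\delta_q^{-1}\Delta(\ell)$, the elements $\delta_q^{-1}\kappa'$ are distinct. So each point is counted at most $m_B$ times and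
$$\sum_q\int_{\delta_qB}|\nabla\tilde u|\le m_B\int_{\Sigma'}|\nabla u|.$$
With a median $a_0$ of $f$ and (3),
$$\int_{\Sigma'}|u-a_0|\le\sum_q\Big(\int_{\delta_q\mathfrak{F}}|\tilde u-f(q)|+m|f(q)-a_0|\Big)\le2C_1m_B\Big(1+\frac{|S|}\kappa\Big)\int_{\Sigma'}|\nabla u|.$$
So (P4) holds with $h_N=[2C_1m_B(1+|S|/\kappa)]^{-1}$, which does not depend on $\ell$ or $L$. Given $L$, choose $\ell\ge\ell_0$ as in Step 4 and so large that Step 6 applies. $\square$

## 6. Compact sets that separate the surface

Slices of compact sets are only compact sets, so (P4) must be brought to a form that applies to them.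

**Lemma 4.** Let $\Sigma$ be a closed hyperbolic surface satisfying (P4). Let $U\subset\Sigma$ be open and $K\subset\Sigma$ compact with $\partial U\subset K$ and $H^1(K)<\infty$. Then $h\min(|U|,|\Sigma|-|U|)\le7H^1(K)$.

*Proof.* If $K$ is empty, then $\partial U$ is empty, $U$ is empty or $\Sigma$, and there is nothing to prove. Let $\varepsilon>0$ be small. Cover $K$ by sets of diameters $d_i<\varepsilon$, $i\ge1$, with $\sum d_i<H^1(K)+\varepsilon$, each meeting $K$. A point $x_i$ of the $i$-th set and the radius $r_i=d_i+\varepsilon2^{-i}$ give an open ball $B_i$ containing this set. By compactness finitely many $B_i$ cover $K$; keep only these.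

*Fattening.* Let $O=U\cup\bigcup B_i$, an open set. Its boundary lies in $\partial U\cup\bigcup\partial B_i$. But $\partial U\subset K\subset\bigcup B_i\subset O$, and $O$ is open. So $\partial O\subset\bigcup\partial B_i$, which is a null set.

*Test function.* Let $u_\delta=\max(0,1-d(\cdot,O)/\delta)$, which is $\delta^{-1}$-Lipschitz. A Lipschitz function has zero gradient a.e. on each of its level sets, so $\nabla u_\delta=0$ a.e. outside $\{0<d(\cdot,O)<\delta\}$. For a point $p$ of this set, a nearest point of $\bar O$ lies in $\partial O$, hence on some $\partial B_i$. So $d(x_i,p)\le r_i+\delta$, while $p\notin B_i$ gives $d(x_i,p)\ge r_i$. The set $\{r_i\le d(x_i,\cdot)\le r_i+\delta\}$ is contained in the image under $\exp_{x_i}$ (the universal covering) of a hyperbolic annulus. Hence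
$$\int|\nabla u_\delta|\le\delta^{-1}\sum_i2\pi\big(\cosh(r_i+\delta)-\cosh r_i\big)\ \longrightarrow\ \sum_i2\pi\sinh r_i\le7\sum_ir_i\le7\big(H^1(K)+2\varepsilon\big)$$
as $\delta\to0$, since $2\pi\sinh r\le7r$ for small $r$ and all $r_i\le2\varepsilon$.

*Limits.* As $\delta\to0$, $u_\delta\to1_{\bar O}=1_O$ a.e., hence in $L^1$, so $\min_a\int|u_\delta-a|\to\min_a\int|1_O-a|$. For every $a$,
$$\int|1_O-a|=|O|\,|1-a|+(|\Sigma|-|O|)\,|a|\ge\min(|O|,|\Sigma|-|O|).$$
So (P4) gives $h\min(|O|,|\Sigma|-|O|)\le7(H^1(K)+2\varepsilon)$. Finally let $\varepsilon\to0$: $|O\setminus U|\le\sum|B_i|\le\sum2\pi(\cosh r_i-1)\to0$, because the terms are $O(r_i^2)$, $r_i\le2\varepsilon$, and $\sum r_i$ stays bounded. $\square$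

## 7. The folded manifold: proof of Proposition 2

We use two textbook facts. On a closed surface $S$, $w_1(S)^2=w_2(S)$ (Wu's formula) and $w_2(S)[S]=\chi(S)$ mod 2; for example $w_1(\mathbb{R}P^2)^2\neq0$ and $\chi(\mathbb{R}P^2)=1$. Eilenberg's inequality (Federer, *Geometric Measure Theory*, 2.10.25) says that for a set $E$ and a 1-Lipschitz real function $t$ on it,
$$\int^*H^1(E\cap\{t=\tau\})\,d\tau\le\frac4\pi H^2(E),\tag{4}$$
where $\int^*$ is the upper integral. For a vertical flat rectangle and its height the left side is just the area.

**(i): the cube.** The stabilizer of $\Sigma\times\{0\}$ in $D_\infty$ is $\{1,a_0\}$, so its image $S_0\cong\Sigma/\tau_0$ is an embedded surface. Its preimage is $\Sigma\times2T\mathbb{Z}$, the orbit of $0$ on the $t$-line being $2T\mathbb{Z}$. A loop in $M$ based at a point with $t\in(0,T)$ lifts to a path from $(x,t)$ to $w(x,t)$. Its intersection number with $S_0$ is the parity of the number of points of $2T\mathbb{Z}$ between $t$ and $wt$, so it depends on $w$ only. For $w=a_0$ we go from $t$ to $-t$ across $0$: value 1. For $w=a_1$ we go from $t$ to $2T-t$ and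 meet no point of $2T\mathbb{Z}$: value 0. So $\alpha$ is Poincaré dual to $S_0$. The restriction $\alpha|_{S_0}$ is then $w_1$ of the normal bundle of $S_0$, and this is $w_1(TS_0)$ because $M$ is orientable. Hence
$$\alpha^3[M]=w_1(S_0)^2[S_0]=w_2(S_0)[S_0]=\chi(S_0)=\chi(\Sigma)/2\equiv1\pmod2$$
by (P2).

**(ii): curves.** Lift $c$ to a path from $(x,t)$ to $w(x,t)$ with $w\in D_\infty$, $\alpha(w)=1$. Let $\bar w\in D_N$ be the image of $w$ under $a_i\mapsto\tau_i$. If $\bar w\ne1$, the length is at least $d(x,\bar wx)\ge L=2N/h$ by (P3). If $\bar w=1$, then $w$ is not conjugate to $a_0$ or $a_1$, since these have reflections as images. So $w=(a_0a_1)^n$. Here $n\equiv\alpha(w)=1$ mod 2, so $n\ne0$, and $\rho^n=\bar w=1$ gives $N\mid n$. Thus $|n|\ge N$, and the length is at least $2T|n|\ge2N/h$.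

**(iii): surfaces.** Let $a=H^2(K)$, assumed finite.

*Step 1: a two-coloring of the complement.* The subgroup generated by $a_1$ and $a_0a_1a_0$ lies in $\ker\alpha$ and is normalized by $a_0$; together with its coset by $a_0$ it is all of $D_\infty$. So it equals $\ker\alpha$. Its two generators reflect $t$ in $T$ and in $-T$. Hence $\Sigma\times[-T,T]$ is a fundamental domain of $\ker\alpha$, and the double cover $\hat M=(\Sigma\times\mathbb{R})/\ker\alpha$ of $M$ contains $X=\Sigma\times(-T,T)$ as an open subset. The deck transformation is $\theta=a_0$ on $X$. Since $\alpha$ is trivial on loops of $M\setminus K$, the cover $\hat M\to M$ is trivial over $M\setminus K$. Choose a section over $M\setminus K$ and intersect its image with $X$. This gives an open $U\subset X$ with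
$$X\setminus\hat K=U\sqcup\theta U,$$
where $\hat K$ is the preimage of $K$ in $X$, and $H^2(\hat K)\le2a$. As $U$ and $\theta U$ are open and disjoint, the boundary of $U$ in $X$ lies in $\hat K$. Let $U_t,\hat K_t\subset\Sigma$ be the slices at height $t$ and $v(t)=|U_t|$. Then $\hat K_t$ is compact and $\partial U_t\subset\hat K_t$.

*Step 2: most slices are nearly half of $\Sigma$.* By (4), applied to the function $t$ on $\hat K$,
$$\int^*_{(-T,T)}H^1(\hat K_t)\,dt\le\frac4\pi H^2(\hat K)\le\frac{8a}\pi.\tag{5}$$
So for a.e. $t$ both $H^1(\hat K_{\pm t})$ are finite, and therefore $|\hat K_{\pm t}|=0$. Since $(\theta U)_t=\tau_0(U_{-t})$, the surface $\Sigma$ is the disjoint union of $U_t$, $\tau_0(U_{-t})$ and a null set: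
$$v(t)+v(-t)=A.$$
On the other hand, let $x\in U_t\triangle U_{-t}$ with $x\notin\hat K_t\cup\hat K_{-t}$. Then one of $(x,t)$, $(x,-t)$ lies in $U$ and the other in $\theta U$, so the segment $\{x\}\times[-|t|,|t|]$ meets $\hat K$. Since the projection $\mathrm{pr}_\Sigma$ is 1-Lipschitz,
$$|v(t)-v(-t)|\le H^2(\mathrm{pr}_\Sigma\hat K)\le H^2(\hat K)\le2a.$$
Together, $|v(t)-A/2|\le a$ for a.e. $t$.

*Step 3: expansion at every height.* Since $\min(v,A-v)=A/2-|v-A/2|$, Lemma 4 yields $h(A/2-a)\le7H^1(\hat K_t)$ for a.e. $t$. Integrate over $(-T,T)$, using $Th=1$ and (5):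
$$2\Big(\frac A2-a\Big)\le\frac{56}\pi a\le18a,$$
so $a\ge A/20$. $\square$

## 8. Bordism over $BV$ realized by surgery on curves where the class vanishes

We now pass from $(M,\alpha)$ to $(\mathbb{R}P^3,\beta)$.

**Recall.** A framed link in a 3-manifold is a disjoint union of embedded circles $\gamma_i$ with trivializations of their normal bundles, that is, with tubes $S^1\times D^2$. The curves $S^1\times\{pt\}$ on the boundary of the tube are the framing curves, the curves $\{pt\}\times\partial D^2$ the meridians. *Surgery* replaces each tube by $D^2\times S^1$ so that the framing curves bound the discs $D^2\times\{pt\}$. For example, surgery on the 0-framed unknot in $S^3$ gives $S^1\times S^2$. Attaching 2-handles to $M\times I$ along the link gives a 4-dimensional bordism from $M$ to the result. The group $\Omega^{SO}_3(BV)$ consists of pairs $(M,\omega)$, with $M$ a closed oriented 3-manifold and $\omega\in H^1(M;V)$, modulo those that bound a compact oriented 4-manifold over which $\omega$ extends. For example, $(S^3,0)$ is zero, and $(\mathbb{R}P^3,\beta)$ is not zero, because $\beta^3[\mathbb{R}P^3]\ne0$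 and this number is a bordism invariant.

**Lemma 5.** Let $V\ne0$ be a finite elementary abelian 2-group. Let $M,Y$ be closed connected oriented 3-manifolds with classes $\omega_M,\omega_Y$ in $H^1(\cdot\,;V)$ that are surjective on $\pi_1$, with $[M,\omega_M]=[Y,\omega_Y]\in\Omega^{SO}_3(BV)$. Then $Y$ is obtained from $M$ by surgery on a framed link $\gamma_1,\dots,\gamma_k$ with $\omega_M(\gamma_i)=0$, and $\omega_Y|_E=\omega_M|_E$ on the common link exterior $E$.

*Proof.* **Step 1: a connected bordism.** Let $(W,\omega_W)$ be a compact oriented bordism from $M$ to $Y$ over $BV$. Discard closed components. If $M$ and $Y$ lie in different components, form the interior connected sum of these; the classes extend over it, since the removed balls and the gluing spheres $S^3$ are simply connected. So $W$ is connected, and it has a handle decomposition on $M\times I$ with handles of index $1,2,3$ only, attached in this order.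

**Step 2: trading 1-handles for 2-handles.** The aim is to replace each 1-handle by a 2-handle without changing the level above it or the class.

For the $j$-th 1-handle join its feet by an embedded arc in $M$ such that the loop (core of the handle $\cup$ arc) has $\omega_W=0$. This is possible: changing the arc by a loop of $M$ changes the value by an arbitrary element of $\omega_M(\pi_1M)=V$. By general position the arcs are disjoint from each other and from the other feet. Let $C_j\subset M$ be disjoint balls, neighborhoods of the feet and the arc. Let $M_1$ be the level manifold after all 1-handles. Since $W$ is oriented, $C_j$ is replaced in $M_1$ by a punctured $S^1\times S^2$, called $P_j$. Its group $\pi_1(P_j)\cong\mathbb{Z}$ is generated by the loop above, so $\omega_W|_{P_j}=0$. Also $\omega_W=\omega_M$ on $M\setminus\bigcup C_j$, via $(M\setminus\bigcup C_j)\times I\subset W$.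

Attach to $M\times I$ instead 2-handles along 0-framed unknots, one in each $C_j$. This replaces $C_j$ by another punctured $S^1\times S^2$, called $P_j'$. There is an orientation-preserving diffeomorphism $P_j'\to P_j$ that is the identity on the boundary sphere $\partial C_j$. Indeed, some orientation-preserving diffeomorphism exists because $S^1\times S^2$ has an orientation-reversing diffeomorphism. On the boundary it is an orientation-preserving diffeomorphism of $S^2$, which is isotopic to the identity, so it can be corrected in a collar. Thus the new top level is identified with $M_1$ by a diffeomorphism fixed off the $C_j$, and the remaining part of $W$ can be glued to it.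

For the class: $\omega_M$ extends over the new 2-handles, whose attaching circles are null-homotopic. On $M_1$ the extension equals $\omega_M$ off the $C_j$, and it vanishes on $P_j$ because ($C_j\times I\,\cup$ 2-handle) is simply connected. These are the restrictions of $\omega_W$. A class in $H^1(M_1;V)$ is determined by its restrictions to $M\setminus\bigcup C_j$ and to the $P_j$: by Mayer–Vietoris, since each $P_j$ meets $M\setminus\bigcup C_j$ in one sphere, the map from $H^0(\text{pieces})$ to $H^0(\text{spheres})$ is onto, so no nonzero class restricts to zero on all pieces. Hence the extension agrees with $\omega_W$ on $M_1$, and again by Mayer–Vietoris the two classes glue to a class on the new bordism. Its restrictions to $M$ and $Y$ are unchanged.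

**Step 3: trading 3-handles.** The bordism now has handles of index 2 and 3. Turned upside down it is $Y\times I$ with 1-handles (the former 3-handles) followed by 2-handles. Replace these 1-handles as in Step 2, using that $\omega_Y$ is surjective.

**Step 4: the link.** Only 2-handles remain. In a 3-dimensional level, attaching circles can be moved off belt circles by general position, since $1+1<3$. So all 2-handles can be attached simultaneously to $M\times1$, along a framed link $\gamma_1,\dots,\gamma_k$. Each $\gamma_i$ bounds a core disc in the bordism, over which the class extends, so $\omega_M(\gamma_i)=0$. And $E\times I$ lies in the bordism, so $\omega_Y|_E=\omega_M|_E$. $\square$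

**Why the condition $\alpha^3\neq0$ cannot be dropped.** Conversely, let $Y$ arise from $M$ by surgery on a link with $\omega_M(\gamma_i)=0$ and $\omega_Y|_E=\omega_M|_E$. Then $\omega_M$ extends over the trace of the surgery, and the extension agrees with $\omega_Y$ on $E$. It agrees with $\omega_Y$ on all of $Y$: the fundamental group of each new solid torus is generated by the image of that of its boundary torus, which lies in $E$, and each solid torus meets $E$ in one connected torus, so by Mayer–Vietoris $H^1(Y;V)\to H^1(E;V)$ is injective. For $V=\mathbb{Z}_2$ this gives $\omega_M^3[M]=\omega_Y^3[Y]$, as used in Section 3.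

**The bordism class of $(M,\alpha)$.** Since $\Omega_0^{SO}=\mathbb{Z}$ and $\Omega^{SO}_1=\Omega^{SO}_2=\Omega^{SO}_3=0$, in the Atiyah–Hirzebruch spectral sequence with $E^2_{p,q}=H_p(X;\Omega^{SO}_q)$ only $E^2_{3,0}$ is nonzero in total degree 3, and no nonzero differential leaves or enters it. So
$$\Omega^{SO}_3(X)\cong H_3(X;\mathbb{Z})\quad\text{via the image of the fundamental class.}\tag{6}$$
For $X=B\mathbb{Z}_2=\mathbb{R}P^\infty$ this is $\mathbb{Z}_2$, and it injects into $H_3(X;\mathbb{Z}_2)$. So the class of $(M,\alpha)$ is detected by $\alpha^3[M]\in\mathbb{Z}_2$. By Proposition 2(i), $(M,\alpha)$ is bordant to $(\mathbb{R}P^3,\beta)$, $\beta$ the generator. Both classes are nonzero, hence surjective on $\pi_1$, and Lemma 5 applies with $V=\mathbb{Z}_2$, $Y=\mathbb{R}P^3$.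

## 9. Metrics under surgery: a wide disc times a short circle

We know nothing about the link of Lemma 5: its curves may be long and tangled. The metric must not mind. We shrink the tubes and glue in a product of a fixed disc with a circle of tiny length. The volume of this piece tends to zero. There is one danger: a curve could use the new disc as a shortcut. So the disc gets a collar longer than any detour on the boundary torus.

**Lemma 6.** In the situation of the conclusion of Lemma 5, let $g_M$ be a metric on $M$ and $\eta>0$. There is a smooth metric $g$ on $Y$ such that: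

- (a) for each loop $c$ of finite length in $Y$ there is a loop $c'$ in $M$ with $\omega_M(c')=\omega_Y(c)$ and $\mathrm{length}_{g_M}(c')\le2\,\mathrm{length}_g(c)$;
- (b) for each compact $K\subset Y$ there is a compact $K'\subset M$ with $H^2_{g_M}(K')\le4H^2_g(K)+\eta$ such that for every homomorphism $b:V\to\mathbb{Z}_2$: if $b\omega_Y$ is trivial on loops of $Y\setminus K$, then $b\omega_M$ is trivial on loops of $M\setminus K'$;
- (c) $vol(g)\le8\,vol(g_M)+\eta$.

*Proof.* **Step 1: flat tubes.** Let $\ell_i$ be the length of $\gamma_i$, and make the framings orthonormal. The normal exponential map gives disjoint tubes $(\mathbb{R}/\ell_i\mathbb{Z})\times D(3r_0)$ with coordinates $(s,y)$, $y=(r,\theta)$ in polar form, in which the curves $y=\text{const}\ne0$ are framing curves. Along $\gamma_i$ the metric $g_M$ agrees with $g_{fl}=ds^2+dr^2+r^2d\theta^2$, so $\frac12g_M\le g_{fl}\le2g_M$ on the tubes for $r_0$ small. Interpolating with a cutoff between $r=r_0$ and $r=2r_0$ we get $g'$ with $\frac12g_M\le g'\le2g_M$, $g'=g_{fl}$ for $r\le r_0$, and $g'=g_M$ for $r\ge2r_0$ and outside the tubes.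

**Step 2: a product collar at radius $\rho$.** (Here $\rho$ is a small number, not the rotation.) Let $1.3\rho<r_0$, $V_i=\{r<\rho\}$, $E=M\setminus\bigcup V_i$, $T_i=\partial V_i$. Let $f$ be smooth and nondecreasing with $f(r)=\rho$ for $r\le1.1\rho$ and $f(r)=r$ for $r\ge1.3\rho$. Let $g_E=g'$ except that $g_E=ds^2+dr^2+f(r)^2d\theta^2$ for $\rho\le r\le r_0$. For $\rho\le r\le1.3\rho$ both $f(r)$ and $r$ lie in $[\rho,1.3\rho]$, so $1/1.3\le f/r\le1.3$; and $1.3^2<2$. Hence
$$\tfrac14g_M\le g_E\le4g_M\quad\text{on }E.\tag{7}$$

**Step 3: the new pieces.** Let $B_i$ be a rotationally symmetric smooth Riemannian disc, independent of $\rho$, containing as boundary collar $(\mathbb{R}/\ell_i\mathbb{Z})\times[0,\ell_i]$ with metric $ds^2+d\sigma^2$, where $\sigma$ is the distance to $\partial B_i$. (Cap off a cylinder smoothly.) Put $W_i=B_i\times(\mathbb{R}/2\pi\mathbb{Z},\rho^2d\theta^2)$ and glue it to $E$ along $T_i$ by $(s,\theta)$, with $r=\rho-\sigma$. On both sides of $T_i$ the metric is $ds^2+dr^2+\rho^2d\theta^2$, so the resulting metric $g$ is smooth. The curve $\partial B_i$ that bounds in $W_i$ is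 a framing curve, so the manifold is $Y$. As $\rho\to0$, $\sum vol(W_i)=\sum2\pi\rho|B_i|\to0$ and $\sum H^2_{g_M}(T_i)\to0$. Take $\rho$ so small that both are $\le\eta$ and that $2\pi\rho\le\ell_i$ for all $i$. By (7), $vol(g)\le4^{3/2}vol(g_M)+\eta$, which is (c).

**Step 4: the class vanishes on $W_i$.** The group $\pi_1(W_i)$ is generated by the $\theta$-circle on $T_i\subset E$, a meridian of $\gamma_i$. There $\omega_Y=\omega_M$, and $\omega_M$ is zero on it because a meridian bounds a disc in $M$. So $\omega_Y|_{W_i}=0$.

**Step 5: loops, part (a).** If $c\subset W_i$, take $c'$ constant. Otherwise $c^{-1}(\bigcup\mathrm{int}\,W_i)$ is a proper open subset of the circle, hence a countable union of open intervals (*excursions*), each with both endpoints mapped to one $T_i$. An excursion that leaves the collar $\sigma\le\ell_i$ must cross the collar twice and has length $\ge2\ell_i$, so only finitely many do. Replace each of these by an arc in the flat torus $T_i$ with the same endpoints, of length $\le\ell_i/2+\pi\rho\le\ell_i$. This does not increase length, and it does not change $\omega_Y$, since the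 loop formed by the excursion and the arc lies in $W_i$. The new loop lies in $E\cup\bigcup\{\text{collars}\}$. Apply to it the retraction onto $E$ that is the identity on $E$ and $(s,\sigma,\theta)\mapsto(s,\theta)\in T_i$ on the collars. It does not increase lengths and is homotopic to the identity in $E\cup\bigcup\{\text{collars}\}$, by shrinking $\sigma$. The resulting loop $c'\subset E$ satisfies $\omega_M(c')=\omega_Y(c')=\omega_Y(c)$ and $\mathrm{length}_g(c')\le\mathrm{length}_g(c)$. By (7), $g_M\le4g_E$, so $\mathrm{length}_{g_M}(c')\le2\,\mathrm{length}_g(c)$.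

**Step 6: sets, part (b).** Let $K'=(K\cap E)\cup\bigcup T_i$. A loop in $M\setminus K'$ lies either in some $V_i$, where $\omega_M=0$ because $\omega_M(\gamma_i)=0$, or in $\mathrm{int}\,E\setminus K$, where $b\omega_M=b\omega_Y$ is trivial by assumption. Near points of $\mathrm{int}\,E$ the identity map from $g$ to $g_M$ is 2-Lipschitz on small balls by (7), so $H^2_{g_M}(K\cap\mathrm{int}\,E)\le4H^2_g(K)$. The tori contribute at most $\eta$. $\square$

## 10. The ratio $N/1440$: proof of Theorem A

Apply Lemma 6 to the manifold $M$ of Section 1 with $\omega_M=\alpha$, $Y=\mathbb{R}P^3$, $\omega_Y=\beta$, and $\eta=\min(A/40,A/h)$; the link is the one found at the end of Section 8.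

**Loops.** If $\beta(c)\ne0$, then $\alpha(c')\neq0$, so $2\,\mathrm{length}_g(c)\ge2N/h$ by Proposition 2(ii), and $\mathrm{length}_g(c)\ge N/h$.

**Sets.** If $\beta$ is trivial on loops of $\mathbb{R}P^3\setminus K$, then $\alpha$ is trivial on loops of $M\setminus K'$ (take $b=\mathrm{id}$). So $4H^2_g(K)+\frac A{40}\ge\frac A{20}$ by Proposition 2(iii), and $H^2_g(K)\ge\frac14\cdot\frac A{40}=\frac A{160}$.

**Volume.** $vol(g)\le8A/h+A/h=9A/h$.

By Lemma 3, for all $\gamma\sim\mathbb{R}P^1$ and $\sigma\sim\mathbb{R}P^2$,
$$\frac{g\text{-length}(\gamma)\,g\text{-area}(\sigma)}{vol(g)}\ge\frac{(N/h)(A/160)}{9A/h}=\frac N{1440}.$$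
The unknown quantities $A$ and $h$ cancel. Given $C$, take a prime $N\ge\max(5,1440\,C)$. This proves Theorem A: no constant in (1) exists. $\blacksquare$

## 11. The mapping torus as a second building block

For Theorem B we also need classes with vanishing cube, and here the mapping torus of Section 3 is the right object. Keep $N,h,T=1/h,L,\Sigma,A$ from Section 1. Let
$$M'=(\Sigma\times\mathbb{R})/\langle b\rangle,\qquad b(x,t)=(\rho x,t+T),\qquad\alpha'(b)=1.$$
By (P1) this is a closed connected oriented 3-manifold, and $vol(M')=A/h$.

**Lemma 7.** (i) $\alpha'^3=0$. (ii) Every loop with $\alpha'\ne0$ has length $\ge N/h$. (iii) If $K\subset M'$ is compact and $\alpha'$ is trivial on loops of $M'\setminus K$, then $H^2(K)\ge A/20$.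

*Proof.* (i) was shown in Section 3. (ii) The loop lifts to a path from $(x,t)$ to $b^n(x,t)$ with $n$ odd. If $N\mid n$, then $|n|\ge N$ and the length is $\ge TN=N/h$. Otherwise $\rho^n\ne1$ and the length is $\ge L=2N/h$.

(iii) Let $a=H^2(K)<\infty$, and let $\tilde K$ be the preimage of $K$ in $\Sigma\times\mathbb{R}$. The double cover $(\Sigma\times\mathbb{R})/\langle b^2\rangle$ of $M'$ is trivial over $M'\setminus K$. The preimage in $\Sigma\times\mathbb{R}$ of the image of a section is an open $b^2$-invariant $U$ with $(\Sigma\times\mathbb{R})\setminus\tilde K=U\sqcup bU$. As before the slices satisfy $\partial U_t\subset\tilde K_t$; put $v(t)=|U_t|$. By (4), for a.e. $t$ the slices $\tilde K_t,\tilde K_{t-T}$ have finite $H^1$-measure, hence area zero. Since $(bU)_t=\rho(U_{t-T})$,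
$$v(t)+v(t-T)=A\quad\text{for a.e. }t.$$
If $x\in U_t\triangle U_{t-T}$ lies in neither of the two slices of $\tilde K$, one of $(x,t),(x,t-T)$ is in $U$ and the other in $bU$, so $\{x\}\times[t-T,t]$ meets $\tilde K$. Projecting to $\Sigma$,
$$|v(t)-v(t-T)|\le H^2\big(\tilde K\cap(\Sigma\times[t-T,t])\big)=a$$
for a.e. $t$: the slab $\Sigma\times[t-T,t)$ is a fundamental domain, and the slice at height $t$ has measure zero for all but countably many $t$. So $|v-A/2|\le a/2$ a.e., and Lemma 4 gives $h(\frac A2-\frac a2)\le7H^1(\tilde K_t)$ for a.e. $t$. Integrate over $(0,T)$, using (4) and $hT=1$: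
$$\frac A2-\frac a2\le7\cdot\frac4\pi a=\frac{28}\pi a\le9a,$$
so $a\ge A/19\ge A/20$. $\square$

## 12. The class of $Y$ in $H_3(BV;\mathbb{Z})$ and cubic forms over $\mathbb{F}_2$

Let $Y$ be as in Theorem B, with a fixed orientation. Let $V=H_1(Y;\mathbb{Z}_2)\cong\mathbb{F}_2^r$, $r\ge1$, and let $\omega_Y\in H^1(Y;V)$ be the tautological class $\pi_1(Y)\to H_1(Y;\mathbb{Z}_2)$, which is surjective. So $\omega_Y(c)$ is the homology class of $c$, and every $\beta\in H^1(Y;\mathbb{Z}_2)=\mathrm{Hom}(V,\mathbb{Z}_2)$ is $b\omega_Y$ for a homomorphism $b:V\to\mathbb{Z}_2$. Put $x=\omega_{Y*}[Y]\in H_3(BV;\mathbb{Z})$. For $v\in V\setminus0$ let $Bv:B\mathbb{Z}_2\to BV$ be induced by $1\mapsto v$; we write $(Bv)_*[\mathbb{R}P^3]$ for the image of the fundamental class under $\mathbb{R}P^3\subset\mathbb{R}P^\infty=B\mathbb{Z}_2\to BV$.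

**Lemma 8.** $x=\sum_{v\in I}(Bv)_*[\mathbb{R}P^3]$ for some $I\subset V\setminus0$.

*Proof.* **Step 1: pass to $\mathbb{Z}_2$-coefficients.** The groups $H_n(B\mathbb{Z}_2;\mathbb{Z})$, $n>0$, are $0$ or $\mathbb{Z}_2$. By Künneth and induction on $r$, $H_n(BV;\mathbb{Z})$ has exponent 2 for $n>0$. So $H_3(BV;\mathbb{Z})=H_3(BV;\mathbb{Z})\otimes\mathbb{Z}_2$ injects into $H_3(BV;\mathbb{Z}_2)$, and $x$ is determined by the functional $\lambda(p)=\langle p,x\rangle$ on $H^3(BV;\mathbb{Z}_2)=\mathbb{F}_2[x_1,\dots,x_r]_3$, the cubic forms on $V$.

**Step 2: relations.** For $y\in H^2(BV;\mathbb{Z}_2)$, $\lambda(Sq^1y)=\langle Sq^1\omega_Y^*y,[Y]\rangle$. Here $Sq^1$ is the reduction of the integral Bockstein, whose values in $H^3(Y;\mathbb{Z})\cong\mathbb{Z}$ are torsion, hence zero. So $\lambda$ kills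
$$Sq^1(x_ix_j)=x_i^2x_j+x_ix_j^2.\tag{8}$$

**Step 3: the relations are exactly the forms that vanish as functions.** The forms (8) vanish as functions on $V$, since $c^2=c$ in $\mathbb{F}_2$. Modulo them the cubic forms are spanned by $x_i^3$, $x_i^2x_j$ $(i<j)$, $x_ix_jx_k$ $(i<j<k)$. The corresponding functions $x_i$, $x_ix_j$, $x_ix_jx_k$ are distinct squarefree monomials, which are linearly independent as functions on $\mathbb{F}_2^r$. So the forms (8) span the kernel of the map from cubic forms to functions on $V$.

**Step 4: conclusion.** Hence $\lambda$ factors through a space of functions on $V$ vanishing at $0$. Extend it to a functional on all such functions: then $\lambda(p)=\sum_{v\in I}p(v)$ for some $I\subset V\setminus0$. Since $(Bv)^*x_i=v_i\beta$, we have $\langle p,(Bv)_*[\mathbb{R}P^3]\rangle=p(v)$. So both sides of the lemma define the same functional, and they are equal by Step 1. $\square$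

**Example.** For the torus $Y=T^3$, all $x_i^2$ restrict to zero, so $\lambda(x_1x_2x_3)=1$ and $\lambda$ vanishes on the other monomials. Take $I=V\setminus0$. Summing over the seven nonzero vectors, $x_1x_2x_3$ gives 1, each $x_ix_j$ with $i\neq j$ gives $2=0$, and each $x_i$ gives $4=0$. So $I=V\setminus0$ works for $T^3$. For $S^1\times S^2$, $\lambda=0$ and $I=\emptyset$.

**A bordant connected sum.** For $v\in I$ let $(M_v,\alpha_v)$ be a copy of $(M,\alpha)$, and for $v\in V\setminus(I\cup0)$ a copy of $(M',\alpha')$. By Section 8, $(M,\alpha)$ is bordant over $B\mathbb{Z}_2$ to $(\mathbb{R}P^3,\beta)$, and by Lemma 7(i) and the detection by the cube, $(M',\alpha')$ is bordant to zero. Applying $Bv$, the pair $(M_v,v\alpha_v)$ is bordant over $BV$ to $(\mathbb{R}P^3,v\beta)$ for $v\in I$ and to $0$ otherwise. By Lemma 8 and (6), $\bigsqcup_v(M_v,v\alpha_v)$ is bordant to $(Y,\omega_Y)$. So is the connected sum $(M_{tot},\omega_{tot})$ obtained by joining every $M_v$, $v\in V\setminus0$, through one neck to one central copy of $S^3$. The class $\omega_{tot}$ is surjective on $\pi_1$, because every $v\ne0$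 occurs and $\alpha_v\ne0$. This is why the blocks with vanishing cube are included: every homomorphism $b\ne0$ must be seen by some block.

## 13. A metric on the connected sum

**Lemma 9.** There is a smooth metric on $M_{tot}$ such that:

- (a) every loop $c$ of finite length with $\omega_{tot}(c)\ne0$ has length $\ge N/(4h)$;
- (b) if $b:V\to\mathbb{Z}_2$ is nonzero and $b\omega_{tot}$ is trivial on loops of $M_{tot}\setminus K$, $K$ compact, then $H^2(K)\ge A/160$;
- (c) $vol(M_{tot})\le9(2^r-1)A/h$.

*Proof.* **Step 1: construction.** Let $g_v$ be the metric of $M_v$. For small $\rho>0$ remove from each $M_v$ a ball $B_v=\{r<\rho\}$ in normal coordinates, and put $E_v=M_v\setminus B_v$. As in Lemma 6, first make the metric Euclidean near the center, staying within a factor 2 of $g_v$. Then replace $dr^2+r^2g_{S^2}$ by $dr^2+f(r)^2g_{S^2}$ with the same $f$, within another factor 2. The resulting metric on $E_v$ lies in $[\frac14g_v,4g_v]$, and near $\partial B_v$ it is the product of the round sphere of radius $\rho$ with an interval. Let $Z=S^3\setminus(2^r-1\text{ open balls})$ with a fixed metric $g_Z$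 having disjoint boundary collars isometric to (unit round sphere) $\times[0,1]$, and glue in $(Z,\rho^2g_Z)$ by isometries of the boundary spheres, chosen compatibly with the orientations. The result is $M_{tot}$ with a smooth metric, and $\omega_{tot}|_{E_v}=v\alpha_v$. As $\rho\to0$, the volume of $Z$ and the $g_v$-areas of the $\partial B_v$ tend to $0$.

**Step 2: loops.** Let $\omega_{tot}(c)\ne0$. Since $Z$ is simply connected, $c\not\subset Z$. So $c^{-1}(\mathrm{int}\,Z)$ is a proper open subset of the circle, a countable union of excursions with endpoints on $\partial Z=\bigcup\partial B_v$. An excursion that does not stay in one collar crosses a collar of width $\rho$, so it has length $\ge\rho$; call it long. There are finitely many long excursions.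

If there is none, $c$ lies in some $E_v\,\cup$ (collar of $\partial B_v$). Retract it to $E_v$ along the collar: this is a homotopy and does not increase length. The resulting loop $c_1\subset E_v$ has $v\alpha_v(c_1)\ne0$. By Proposition 2(ii) or Lemma 7(ii) its $g_v$-length is $\ge N/h$, so $\mathrm{length}(c)\ge N/(2h)$.

Otherwise the long excursions cut $c$ into finitely many arcs, possibly constant. Each lies in some $E_v\,\cup$ (collar of $\partial B_v$) and has its endpoints on $\partial B_v$. Retract each to $E_v$, keeping the endpoints fixed and not increasing length. Close up the $j$-th arc, lying in $E_{v_j}$, by a shortest arc in $\partial B_{v_j}$; this has $g_{v_j}$-length $\le2\pi\rho$, since half a great circle of radius $\rho$ has Euclidean length $\pi\rho$ and $g_{v_j}$ is at most twice the Euclidean metric there. Let $c_j\subset E_{v_j}$ be the closed-up arcs. The long excursions together with the closing arcs form a loop in the simply connected $Z$. Hence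
$$\omega_{tot}(c)=\sum_jv_j\,\alpha_{v_j}(c_j),$$
so some $\alpha_{v_j}(c_j)=1$. Then $c_j$ has $g_{v_j}$-length $\ge N/h$, the arc has $g_{v_j}$-length $\ge N/h-2\pi\rho$, and
$$\mathrm{length}(c)\ge\frac12\Big(\frac Nh-2\pi\rho\Big)\ge\frac N{4h}$$
for small $\rho$.

**Step 3: sets.** Choose $v$ with $b(v)=1$. Then $\alpha_v$ is trivial on loops of $M_v\setminus\big((K\cap E_v)\cup\partial B_v\big)$: such a loop lies in $B_v$, where it is contractible, or in $\mathrm{int}\,E_v\setminus K$, where $b\omega_{tot}=b(v)\alpha_v=\alpha_v$ is trivial. By Proposition 2(iii) or Lemma 7(iii), and since $g_v$ is at most 4 times the new metric on $E_v$,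
$$4H^2(K)+H^2_{g_v}(\partial B_v)\ge\frac A{20}.$$
For $\rho$ so small that $H^2_{g_v}(\partial B_v)\le A/40$ this gives $H^2(K)\ge A/160$.

**Step 4: volume.** Each of the $2^r-1$ blocks has $g_v$-volume $A/h$, so the $E_v$ contribute at most $8(2^r-1)A/h$, and $Z$ contributes at most $A/h$ for small $\rho$. $\square$

## 14. Surgery to $Y$: proof of Theorem B

By Section 12, Lemma 5 applies to $(M_{tot},\omega_{tot})$ and $(Y,\omega_Y)$. Apply Lemma 6 to the metric of Lemma 9 with $\eta=\min(\frac A{320},\frac Ah)$.

**Loops.** If $c$ is homologically nontrivial in $Y$, then $\omega_Y(c)\ne0$. Lemma 6(a) gives $c'$ with $\omega_{tot}(c')=\omega_Y(c)\ne0$, so $2\,\mathrm{length}_g(c)\ge N/(4h)$, and $\mathrm{length}_g(c)\ge N/(8h)$.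

**Sets.** Let $0\ne\beta\in H^1(Y;\mathbb{Z}_2)$ be trivial on loops of $Y\setminus K$, and write $\beta=b\omega_Y$ with $b\ne0$. By Lemma 6(b), $b\omega_{tot}$ is trivial on loops of $M_{tot}\setminus K'$, so $4H^2_g(K)+\frac A{320}\ge\frac A{160}$, and
$$H^2_g(K)\ge\frac14\Big(\frac A{160}-\frac A{320}\Big)=\frac A{1280}.$$

**Volume.** $vol(g)\le8\cdot9(2^r-1)\frac Ah+\frac Ah=\big(72(2^r-1)+1\big)\frac Ah\le73\cdot2^r\,\frac Ah$.

By Lemma 3, for all homologically nontrivial $\gamma$ and $\sigma$,
$$\frac{g\text{-length}(\gamma)\,g\text{-area}(\sigma)}{vol(g)}\ \ge\ \frac{N}{8\cdot1280\cdot73\cdot2^r}.$$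
Here $r$ is fixed by $Y$, and the right side tends to infinity as $N$ runs through the primes. $\blacksquare$
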